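\title{Tori do not detect polynomial growth of discrete quantum groups}

\begin{abstract}
Let $G\subset U_N^+$ be a compact matrix quantum group with fundamental corepresentation $u$. Each unitary $Q\in U_N$ determines a group dual subgroup $\widehat\Gamma_Q\subset G$, obtained by forcing $QuQ^*$ to be diagonal. We compare the growth of the discrete quantum group $\widehat G$ with the growth of the discrete groups $\Gamma_Q$. Balls in $\Gamma_Q$ are never larger than balls in $\widehat G$, so polynomial growth passes from $\widehat G$ to every $\Gamma_Q$. The converse fails for every $N\ge 2$: there is $G\subset U_2^+$ with $\Gamma_Q\cong\mathbb Z_2$ for all $Q$ and $\widehat G$ of exponential growth. It also fails with all $\Gamma_Q$ trivial, and it fails for coamenable $G$. The examples are group $C^*$-algebras whose coproduct is deformed along a Klein four-subgroup by the signs of quaternion multiplication.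
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Compact matrix quantum groups}
Throughout, $\otimes$ between $C^*$-algebras is the minimal tensor product, and a morphism is a unital $*$-homomorphism. We use Woronowicz's formalism with the extra axiom $S^2=\mathrm{id}$. Let $A$ be a unital $C^*$-algebra and $u\in M_N(A)$ a unitary matrix whose entries generate $A$. Suppose that the formulae
\begin{equation}\label{eq:axioms}
\Delta(u_{ij})=\sum_k u_{ik}\otimes u_{kj},\qquad \varepsilon(u_{ij})=\delta_{ij},\qquad S(u_{ij})=u_{ji}^*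
\end{equation}
define morphisms $\Delta:A\to A\otimes A$, $\varepsilon:A\to\mathbb C$ and $S:A\to A^{\mathrm{op}}$. We then write $A=C(G)$ and call $G$ a compact matrix quantum group with fundamental corepresentation $u$. Two families should be kept in mind.
\begin{itemize}
\item \emph{Classical groups.} For a closed subgroup $G\subset U_N$, take the algebra of continuous functions on $G$ and the coordinate functions $u_{ij}$. The maps $\Delta,\varepsilon,S$ are the transposes of the product, the unit and the inverse.
\item \emph{Group duals.} For a discrete group $\Gamma$, let $C^*(\Gamma)$ be its full group $C^*$-algebra: every homomorphism from $\Gamma$ to the unitary group of a unital $C^*$-algebra $B$ extends uniquely to a morphism $C^*(\Gamma)\to B$. This gives morphisms $\Delta(g)=g\otimes g$, $\varepsilon(g)=1$, $S(g)=g^{-1}$. If $\Gamma=\langle g_1,\dots,g_N\rangle$, then $u=\mathrm{diag}(g_1,\dots,g_N)$ satisfies \eqref{eq:axioms}, and we write $G=\widehat\Gamma$. The elements of $\Gamma$ are linearly independent in $C^*(\Gamma)$, since the regular representation moves the basis vector at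 $1$ to distinct basis vectors; their span is the group algebra $\mathbb C[\Gamma]$.
\end{itemize}
Let $C(U_N^+)$ be the universal $C^*$-algebra generated by the entries of an $N\times N$ matrix $u$ such that $u$ and $\bar u=(u_{ij}^*)$ are both unitary. We write $G\subset U_N^+$ if there is a surjective morphism $C(U_N^+)\to C(G)$ sending the standard generators to the entries of the fundamental corepresentation of $G$. This holds for every $G$ as above: applying $S$ to $\sum_k u_{ik}u_{jk}^*=\delta_{ij}$ and to $\sum_k u_{ki}^*u_{kj}=\delta_{ij}$ gives $\sum_k u_{kj}u_{ki}^*=\delta_{ij}$ and $\sum_k u_{jk}^*u_{ik}=\delta_{ij}$, which say that $\bar u$ is unitary.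

\subsection*{Tori}
For $G\subset U_N^+$ and $Q\in U_N$, let
\[
A_Q=C(G)\big/\big\langle (QuQ^*)_{ij},\ i\ne j\big\rangle
\]
be the quotient by the closed two-sided ideal generated by the off-diagonal entries of $QuQ^*$, let $\pi:C(G)\to A_Q$ be the quotient map, and put $g_i=\pi((QuQ^*)_{ii})$. The $g_i$ are unitaries that generate $A_Q$, and the coproduct descends to $A_Q$ in the form $g_i\mapsto g_i\otimes g_i$ (Lemma~\ref{lem:quotient}). Let $\Gamma_Q$ be the group of unitaries of $A_Q$ generated by $g_1,\dots,g_N$. The algebra $A_Q$ is a completion of $\mathbb C[\Gamma_Q]$, often denoted $C^*(\Gamma_Q)$, and $\widehat\Gamma_Q\subset G$ is a group dual subgroup. We call the $\widehat\Gamma_Q$ the \emph{tori} of $G$.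

For classical $G$, the algebra $A_Q$ is the algebra of functions on the compact abelian group
$H_Q=\{g\in G: QgQ^*\text{ is diagonal}\}$. The $g_i$ are characters of $H_Q$, and since $\Gamma_Q$ spans a dense subspace of $C(H_Q)$, it is the full character group of $H_Q$. Every unitary matrix is diagonalizable in an orthonormal basis, so $G=\bigcup_Q H_Q$. For a group dual $\widehat\Gamma$ with $u$ diagonal, the single torus $Q=1$ is everything: $\Gamma_1=\Gamma$. In both families the tori fill $G$.

\subsection*{Growth}
A \emph{corepresentation} of $G$ of dimension $n$ is a unitary $w\in M_n(C(G))$ with $\Delta(w_{ij})=\sum_kw_{ik}\otimes w_{kj}$. Examples are $u$, $\bar u$ and the trivial corepresentation $1$. Direct sums $w+w'$ are block diagonal matrices, and the tensor product has entries $(w\otimes w')_{(i,k),(j,l)}=w_{ij}w'_{kl}$. Two corepresentations are equivalent if they are conjugate by a scalar unitary matrix, and $w$ is \emph{irreducible} if the only scalar matrices commuting with $w$ are the multiples of the identity. For $k\ge1$ let $B_k$ be the set of classes of irreducible corepresentations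 that appear in $(1+u+\bar u)^{\otimes k}$, and put
\[
b_k=\sum_{r\in B_k}\dim(r)^2 .
\]
The set $B_k$ is the ball of radius $k$ in the discrete quantum group $\widehat G$, and $b_k$ is its volume. We say that $\widehat G$ has \emph{polynomial growth} if $b_k\le Ck^\nu$ for some constants $C,\nu$ and all $k\ge1$. For $G=\widehat\Gamma$ with $u$ diagonal, $(1+u+\bar u)^{\otimes k}$ is a sum of the one-dimensional corepresentations given by the words of length at most $k$ in the $g_i^{\pm1}$. So $b_k$ is the size of the ball of radius $k$ in $\Gamma$, and we recover the usual notion of polynomial growth, which does not depend on the finite generating set. Balls in $\Gamma_Q$ are always taken with respect to $g_1,\dots,g_N$.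

\subsection*{The problem}
The following statement, to be proved or disproved, comes from the paper of Banica and Patri \cite{BP}.
\begin{quote}
\textbf{(T)}\quad \emph{For $G\subset U_N^+$, the discrete quantum group $\widehat G$ has polynomial growth if and only if $\Gamma_Q$ has polynomial growth for every $Q\in U_N$.}
\end{quote}
The statement holds trivially for group duals. It also holds for classical $G\subset U_N$ (Banica--Vergnioux in the connected simply connected case, D'Andrea--Pinzari--Rossi in general). For $G=SU_2$, for instance, the Clebsch--Gordan rule shows that $B_k$ consists of the irreducibles of dimensions $1,\dots,k+1$, so $b_k=\sum_{j=1}^{k+1}j^2$, while each $\Gamma_Q$ is $\mathbb Z$ with generators $g_1$ and $g_2=g_1^{-1}$, and balls of size $2k+1$. The degrees differ, but both sides are polynomial. Since (T) is true in the commutative and in the cocommutative case, and since the tori fill $G$ in both, one would guess that (T) is true. One half of it is.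

\begin{theorem}\label{thm:onlyif}
For every $G\subset U_N^+$, $Q\in U_N$ and $k\ge1$, the ball of radius $k$ in $\Gamma_Q$ has at most $b_k$ elements, with equality for $G=\widehat\Gamma$, $u=\mathrm{diag}(g_i)$, $Q=1$. Hence polynomial growth of $\widehat G$ implies polynomial growth of every $\Gamma_Q$.
\end{theorem}

The other half fails as soon as there is room for a $2\times2$ matrix.

\begin{theorem}\label{thm:range}
For $N=1$ statement \emph{(T)} is true. For every $N\ge2$ it is false: there is $G\subset U_N^+$ with $|\Gamma_Q|\le2$ for all $Q\in U_N$ and $b_k\ge4^k$ for all $k\ge1$. For $N=2$ this $G$ has $\Gamma_Q\cong\mathbb Z_2$ for all $Q\in U_2$, and all tensor powers $u^{\otimes k}$ are irreducible.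
\end{theorem}

In higher dimension the tori can be made trivial while the growth of $\widehat G$ is that of a prescribed group.

\begin{theorem}\label{thm:twist}
Let $\Lambda$ be a group, $F\subset\Lambda$ a subgroup isomorphic to $\mathbb Z_2^2$, and $Y\subset\Lambda$ a finite nonempty set such that $F\cup Y$ generates $\Lambda$. Assume:
\begin{itemize}
\item[(H)] every $x\in F\setminus\{1\}$ has normal closure $\Lambda$.
\end{itemize}
Then there is $G\subset U_N^+$, $N=4|Y|$, such that $\Gamma_Q=\{1\}$ for every $Q\in U_N$, while $b_k=|E^k|$ for all $k\ge1$, where $E=\{1\}\cup FYF\cup FY^{-1}F$ is a finite symmetric generating set of $\Lambda$. Thus $\widehat G$ has polynomial growth if and only if $\Lambda$ does.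
\end{theorem}

Hypothesis (H) says that a homomorphism defined on $\Lambda$ is either injective on $F$ or trivial. It forces $\Lambda$ to be perfect: the abelianization is generated by the image of any one nontrivial $x\in F$, so it has order at most $2$, so it kills some nontrivial element of $F$ and is trivial.

We write $\mathfrak A_n$ and $\mathfrak S_n$ for the alternating and symmetric groups.

\begin{corollary}\label{cor:U8}
Let $F=\{1,(12)(34),(13)(24),(14)(23)\}\subset\mathfrak A_5$, $\Lambda=\mathfrak A_5*_F\mathfrak A_5$ and $Y=\{h_1,h_2\}$, with $h_i$ a $5$-cycle in the $i$-th copy of $\mathfrak A_5$. The resulting $G\subset U_8^+$ has all $\Gamma_Q$ trivial, and $b_{2m}\ge2^m$ for all $m\ge1$.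
\end{corollary}

\begin{corollary}\label{cor:coamenable}
There is a coamenable $G\subset U_N^+$, for some $N$, with $\Gamma_Q=\{1\}$ for all $Q\in U_N$ and $\widehat G$ not of polynomial growth.
\end{corollary}

All the examples exploit one phenomenon, which is visible in the quaternion group of order $8$ and is worked out in Section~\ref{sec:quaternion}: one can arrange that $C(G)$ contains a Klein four-group $F$ of one-dimensional corepresentations of which every torus kills a nontrivial one. If $F$ also sits inside a large group in which each of its nontrivial elements generates everything as a normal subgroup, every torus collapses. Section~\ref{sec:general} proves Theorem~\ref{thm:onlyif} and the case $N=1$; Section~\ref{sec:U2} proves the rest of Theorem~\ref{thm:range}; Section~\ref{sec:twist} proves Theorem~\ref{thm:twist} and Corollary~\ref{cor:U8}; Section~\ref{sec:coamenable} proves Corollary~\ref{cor:coamenable}.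

\section{Group-like elements and coefficient spaces}\label{sec:general}

Both sides of (T) can be read off from dimensions of subspaces of $C(G)$ and of $A_Q$. Let $B$ be a unital $C^*$-algebra with a morphism $\Delta_B:B\to B\otimes B$. An element $t\in B$ is \emph{group-like} if $t\ne0$ and $\Delta_B(t)=t\otimes t$.

\begin{lemma}\label{lem:grouplike}
Distinct group-like elements are linearly independent. A group-like element in the span of a set of group-like elements belongs to that set.
\end{lemma}

\begin{proof}
Let $t=\sum_ic_it_i$ with $t$ group-like and $t_1,\dots,t_n$ linearly independent group-likes. Applying $\Delta_B$ gives $\sum_ic_i\,t_i\otimes t_i=\sum_{i,j}c_ic_j\,t_i\otimes t_j$. The $t_i\otimes t_j$ are linearly independent, so $c_i^2=c_i$ and $c_ic_j=0$ for $i\ne j$. As $t\ne0$, exactly one $c_i$ equals $1$, and $t=t_i$. A minimal dependent family of distinct group-likes would express one member through the others, which are independent; this is now excluded. The second claim follows from the first.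
\end{proof}

\begin{lemma}\label{lem:quotient}
Let $G\subset U_N^+$, $Q\in U_N$ and $\pi:C(G)\to A_Q$ the quotient map.
\begin{itemize}
\item[(a)] A morphism $\phi:C(G)\to B$ factors through $\pi$ if and only if $Q\phi(u)Q^*$ is diagonal. In particular $\varepsilon$ does, and $A_Q\ne0$.
\item[(b)] There is a morphism $\Delta_Q:A_Q\to A_Q\otimes A_Q$ with $\Delta_Q\pi=(\pi\otimes\pi)\Delta$.
\item[(c)] The $g_i$ are unitary, and all elements of $\Gamma_Q$ are group-like.
\item[(d)] The entries of $\pi(u)$ span $\mathrm{span}\{g_1,\dots,g_N\}$, and $\pi$ maps the $*$-algebra generated by the $u_{ij}$ onto $\mathrm{span}\,\Gamma_Q$.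
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is the definition of the quotient, together with $Q\varepsilon(u)Q^*=1$. Put $u^Q=QuQ^*$. Since $Q^*Q=1$, we have $\Delta(u^Q_{ij})=\sum_ku^Q_{ik}\otimes u^Q_{kj}$. If $i\ne j$, each $k$ satisfies $k\ne i$ or $k\ne j$, so each term has a factor in $\ker\pi$; thus $(\pi\otimes\pi)\Delta$ factors through $\pi$ by (a), which is (b). The matrix $\pi(u^Q)=\mathrm{diag}(g_i)$ is unitary, and for $i=j$ only the term $k=i$ survives, so $\Delta_Q(g_i)=g_i\otimes g_i$. Products and inverses of group-like unitaries are group-like; this gives (c). The entries of $u$ and of $u^Q$ span the same space, which gives (d).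
\end{proof}

We use two facts from Woronowicz's Peter--Weyl theory. Every corepresentation is equivalent to a direct sum of irreducible ones. If $r$ runs over pairwise inequivalent irreducible corepresentations, the entries $r_{ij}$, taken for all $r,i,j$, are linearly independent. Let
\[
\mathcal C_1=\mathbb C1+\mathrm{span}\{u_{ij}\}+\mathrm{span}\{u_{ij}^*\},
\]
and let $\mathcal C_k$ be the span of the products of $k$ elements of $\mathcal C_1$.

\begin{lemma}\label{lem:dimension}
We have $b_k=\dim\mathcal C_k$. In particular, if $C(G)=C^*(\Lambda)$ as an algebra, for some group $\Lambda$, and $\mathcal C_1=\mathrm{span}\,E$ for a subset $E\subset\Lambda$, then $b_k=|E^k|$.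
\end{lemma}

\begin{proof}
The space $\mathcal C_k$ is spanned by the entries of $(1+u+\bar u)^{\otimes k}$. Equivalent corepresentations have the same span of entries, so $\mathcal C_k$ is spanned by the entries of the $r\in B_k$, which are independent and $b_k$ in number. In the particular case $\mathcal C_k=\mathrm{span}\,E^k$, and elements of $\Lambda$ are independent.
\end{proof}

The second assertion makes no assumption on the coproduct. This is what allows us to deform $\Delta$ on $C^*(\Lambda)$, so as to destroy the tori, and keep the growth of $\Lambda$.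

\begin{proof}[Proof of Theorem~\ref{thm:onlyif}]
By Lemma~\ref{lem:quotient}(d), $\pi(\mathcal C_1)=\mathrm{span}\{1,g_i,g_i^{-1}\}$, so $\pi(\mathcal C_k)$ is the span of the ball of radius $k$ in $\Gamma_Q$. By Lemmas~\ref{lem:grouplike} and~\ref{lem:quotient}(c), its dimension is the size of that ball, and $\dim\pi(\mathcal C_k)\le\dim\mathcal C_k=b_k$. For a group dual with $u$ diagonal and $Q=1$, the map $\pi$ is the identity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range} for $N=1$]
Here $u$ is a single unitary, $\mathcal C_k=\mathrm{span}\{u^j:|j|\le k\}$ and $b_k\le2k+1$. Each $\Gamma_Q$ is cyclic. Both sides of (T) always hold.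
\end{proof}

\begin{example}\label{ex:classical}
If $G\subset U_N$ is classical, $\mathcal C_k$ is spanned by the monomials of degree at most $k$ in the $2N^2$ commuting functions $u_{ij},\bar u_{ij}$, so $b_k\le\binom{k+2N^2}{2N^2}$. Again both sides of (T) always hold. A counterexample must therefore be neither commutative nor cocommutative.
\end{example}

\section{The quaternion group and the Klein four-group}\label{sec:quaternion}

\subsection*{The data}
Let $F\cong\mathbb Z_2^2$, let $D=\mathbb C[F]$, and let $\widehat F=\{p_0,p_1,p_2,p_3\}$ be the character group, with $p_0$ trivial. The minimal projections of $D$ are $e_p=\frac14\sum_{x\in F}p(x)x$, and $x=\sum_pp(x)e_p$. In other words $D$ is the algebra of functions on $\widehat F$: $e_p$ is the indicator function of $p$, and $x$ is the function $p\mapsto p(x)$. For the group algebra maps $\Delta(x)=x\otimes x$, $\varepsilon(x)=1$, $S(x)=x^{-1}=x$, orthogonality of characters gives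
\[
\Delta(e_r)=\frac14\sum_x\sum_{p,q}r(x)p(x)q(x)\,e_p\otimes e_q=\sum_{pq=r}e_p\otimes e_q,\qquad \varepsilon(e_p)=\delta_{p,p_0},\qquad S|_D=\mathrm{id}.
\]
Let $T_{p_0}=1$ and
\[
T_{p_1}=I=\begin{pmatrix}i&0\\0&-i\end{pmatrix},\qquad T_{p_2}=J=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad T_{p_3}=K=\begin{pmatrix}0&i\\i&0\end{pmatrix}.
\]
These matrices lie in $SU_2$, form a basis of $M_2(\mathbb C)$, and satisfy $I^2=J^2=K^2=-1$, $IJ=-JI=K$, $JK=-KJ=I$, $KI=-IK=J$. Hence
\[
T_pT_q=\sigma(p,q)T_{pq},\qquad T_p^*=\sigma(p,p)T_p,\qquad \sigma(p,q)\in\{\pm1\},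
\]
where $\sigma(p,q)=1$ if $p$ or $q$ is $p_0$, and $\sigma(p,q)=-\sigma(q,p)$ for distinct nontrivial $p,q$. So $p\mapsto T_p$ is a representation of $\widehat F$ up to the signs $\sigma$. We view it as a matrix $d$ of functions on $\widehat F$, and record the signs in two elements $\Omega$ and $U$:
\[
d_{ij}=\sum_p(T_p)_{ij}\,e_p,\qquad \Omega=\sum_{p,q}\sigma(p,q)\,e_p\otimes e_q,\qquad U=\sum_p\sigma(p,p)\,e_p .
\]
Explicitly, with $e_j=e_{p_j}$,
\[
d=\begin{pmatrix}e_0+ie_1&e_2+ie_3\\-e_2+ie_3&e_0-ie_1\end{pmatrix},\qquad U=e_0-e_1-e_2-e_3 .
\]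
The elements $\Omega\in D\otimes D$ and $U\in D$ are functions with values $\pm1$, hence self-adjoint unitaries. Let $\Omega_{21}$ be the image of $\Omega$ under the flip $a\otimes b\mapsto b\otimes a$, and put $R=\Omega_{21}\Omega$; it measures the failure of the $T_p$ to commute. Finally let $x_{p_0}=1$ and, for $q\ne p_0$, let $x_q$ be the nontrivial element of $\ker q$. Then $q\mapsto x_q$ is a bijection $\widehat F\to F$.

\begin{lemma}\label{lem:data}
The following hold.
\begin{itemize}
\item[(D1)] $\Omega\,\Delta(d_{ij})=\sum_kd_{ik}\otimes d_{kj}$.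
\item[(D2)] $\varepsilon(d_{ij})=\delta_{ij}$ and $(\varepsilon\otimes\varepsilon)(\Omega)=1$.
\item[(D3)] $d_{ij}^*=Ud_{ji}$.
\item[(D4)] $d$ is unitary in $M_2(D)$.
\item[(D5)] The $d_{ij}$ span $D$, and so do the $d_{ij}^*$ and the products $d_{ij}d_{kl}^*$.
\item[(D6)] $R=\sum_qx_q\otimes e_q$, and $R^2=1$.
\end{itemize}
\end{lemma}

\begin{proof}
(D1) We have $\Delta(d_{ij})=\sum_{p,q}(T_{pq})_{ij}\,e_p\otimes e_q$. After multiplication by $\Omega$, the coefficient of $e_p\otimes e_q$ is $\sigma(p,q)(T_{pq})_{ij}=(T_pT_q)_{ij}=\sum_k(T_p)_{ik}(T_q)_{kj}$, which is the coefficient on the right. (D2) The counit is evaluation at $p_0$, and $T_{p_0}=1$, $\sigma(p_0,p_0)=1$. (D3) The coefficient of $e_p$ in $d_{ij}^*$ is $(T_p^*)_{ji}=\sigma(p,p)(T_p)_{ji}$. (D4) The value of $d$ at each point $p$ is the unitary $T_p$. (D5) The $4\times4$ matrix $((T_p)_{ij})_{p,(i,j)}$ is invertible because the $T_p$ form a basis of $M_2(\mathbb C)$; moreover $D^*=D$ and $D\cdot D=D$. (D6) The coefficient of $e_p\otimes e_q$ in $R$ is $\rho(p,q)=\sigma(q,p)\sigma(p,q)$, which is $-1$ for distinct nontrivial $p,q$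 and $1$ otherwise. If $q\neq p_0$, then $p(x_q)=1$ exactly for $p\in\{p_0,q\}$, because distinct nontrivial characters have distinct kernels. So $\rho(p,q)=p(x_q)$ for all $p,q$, and $\sum_p\rho(p,q)e_p=x_q$.
\end{proof}

By (D1), $d$ fails to be a corepresentation only by the factor $\Omega$. Sections~\ref{sec:U2} and~\ref{sec:twist} absorb this factor in two different ways. The first is suggested by the following example.

\subsection*{The model: tori of the quaternion group}
Let $\mathrm Q_8=\{\pm T_p\}\subset SU_2$, with coordinate matrix $v$. The homomorphism $\mathrm Q_8\to\widehat F$, $\pm T_p\mapsto p$, embeds $D$ in $C(\mathrm Q_8)$ as the even functions; the elements of $F$ become the four one-dimensional representations of $\mathrm Q_8$. Let $s$ be the function $s(\pm T_p)=\pm1$. Then $s=s^*$, $s^2=1$, $v_{ij}=sd_{ij}$, and $C(\mathrm Q_8)=D\oplus sD$ is the algebra $\mathbb C[F\times\langle s\rangle]$. For signs $\eta,\eta'$ we have $\eta T_p\cdot\eta'T_q=\eta\eta'\sigma(p,q)T_{pq}$ and $(\eta T_p)^{-1}=\eta\,\sigma(p,p)T_p$, that is,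
\begin{equation}\label{eq:Q8}
\Delta(s)=(s\otimes s)\Omega,\qquad\varepsilon(s)=1,\qquad S(s)=sU .
\end{equation}
So $C(\mathrm Q_8)$ is a group algebra whose coproduct has been deformed on the generator $s$.

Now look at the tori. The subgroup $H_Q$ is abelian and contains $\pm1$, so it is $\{\pm1\}$ or one of the cyclic groups $\{\pm1,\pm T_q\}$, $q\ne p_0$. Its image in $\widehat F$ lies in $\{p_0,q\}$ for some $q\ne p_0$, and the function $x_q$ equals $1$ there. The map $\pi$ is restriction to $H_Q$, so $\pi(x_q)=1$:
\begin{quote}
\emph{every torus of $\mathrm Q_8$ kills a nontrivial element of $F$.}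
\end{quote}
The reason is that two different nontrivial points of $\widehat F$ lift to anticommuting matrices, which cannot be diagonal in the same basis. In $\mathrm Q_8$ this costs little: which element is killed depends on $Q$, and the tori together still cover the group. There is also no growth, since $b_k\le8$; the $16$ entries $sd_{ij}sd_{kl}=d_{ij}d_{kl}$ of $v\otimes v$ span only the four-dimensional space $D$. Both features change when $F$ is glued into a simple group.

\section{A counterexample in $U_2^+$}\label{sec:U2}

\subsection*{Group theory}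
Let $L_1,L_2$ be groups with a common subgroup $F$. A homomorphism from the amalgamated product $L_1*_FL_2$ to a group is the same as a pair of homomorphisms from $L_1$ and $L_2$ that agree on $F$. The \emph{normal form theorem} states that $L_1$ and $L_2$ embed in $L_1*_FL_2$, and that a product $c_1\cdots c_n$ with $n\ge1$, $c_i\in L_{j_i}\setminus F$ and $j_i\ne j_{i+1}$ for all $i$ is never $1$. We call such a product an \emph{alternating word}.

The smallest nonabelian simple group already contains a Klein four-group. Let $F=\{1,(12)(34),(13)(24),(14)(23)\}\subset\mathfrak A_5$; it fixes $5$ and is transitive on $\{1,2,3,4\}$.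

\begin{lemma}\label{lem:A5}
\emph{(a)} A subgroup of $\mathfrak A_5$ that contains $F$ and has order divisible by $5$ is $\mathfrak A_5$. \emph{(b)} If $h\in\mathfrak A_5$ and $h(5)\ne5$, then $h\notin F$, $F\cap h^{-1}Fh=\{1\}$ and $\langle F,h^{-1}Fh\rangle=\mathfrak A_5$.
\end{lemma}

\begin{proof}
(a) The order is divisible by $20$, so it is $20$ or $60$. A subgroup of index $3$ would give a nontrivial homomorphism $\mathfrak A_5\to\mathfrak S_3$, injective by simplicity, which is absurd. (b) We have $h\notin F$ since $F$ fixes $5$. A nontrivial element of $F$ has $5$ as its only fixed point, and a nontrivial element of $h^{-1}Fh$ has $h^{-1}(5)\ne5$ as its only fixed point, so the intersection is trivial. The group $h^{-1}Fh$ is transitive on the complement of $h^{-1}(5)$, so it moves $5$ into $\{1,2,3,4\}$, on which $F$ is transitive. Thus $\langle F,h^{-1}Fh\rangle$ is transitive on five points, its order is divisible by $5$, and (a) applies.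
\end{proof}

\subsection*{The quantum group}
The algebra $D$ sits in $C(\mathrm Q_8)$ and in $C^*(\mathfrak A_5)$, with the same $\Delta,\varepsilon,S$, so we amalgamate the two over $D$. Since $C(\mathrm Q_8)$ is the group algebra of $F\times\langle s\rangle$, the result is again a group algebra. Let
\[
\Pi=\mathfrak A_5*_F(F\times\langle s\rangle),\qquad s^2=1,\qquad A=C^*(\Pi).
\]
A morphism from $A$ to a unital $C^*$-algebra $B$ is given by a homomorphism $\lambda$ from $\mathfrak A_5$ to the unitary group of $B$ and a self-adjoint unitary of $B$, the image of $s$, that commutes with $\lambda(F)$. Define $\Delta(a)=a\otimes a$, $\varepsilon(a)=1$, $S(a)=a^{-1}$ for $a\in\mathfrak A_5$, and define $\Delta(s),\varepsilon(s),S(s)$ by \eqref{eq:Q8}. Since $s$ commutes with the commutative algebra $D$, the element $(s\otimes s)\Omega$ is a product of commuting self-adjoint unitaries and commutes with each $x\otimes x$, $x\in F$; likewise $sU$ is a self-adjoint unitary commuting with $F$. So we obtain morphisms $\Delta:A\to A\otimes A$, $\varepsilon:A\to\mathbb C$, $S:A\to A^{\mathrm{op}}$. For $v_{ij}=sd_{ij}$,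 (D1)--(D3) give
\[
\Delta(v_{ij})=(s\otimes s)\Omega\Delta(d_{ij})=\sum_kv_{ik}\otimes v_{kj},\qquad \varepsilon(v_{ij})=\delta_{ij},\qquad S(v_{ij})=d_{ij}\,sU=s\,d_{ji}^*=v_{ji}^* .
\]
One could add to $v$ a diagonal block of generators of $\mathfrak A_5$, but this would raise $N$. To stay in dimension $2$ we instead tensor $v$ with a single one-dimensional corepresentation. Fix $h\in\mathfrak A_5$ with $h(5)\ne5$ and put
\[
u_{ij}=v_{ij}h=s\,d_{ij}\,h\qquad(i,j=1,2).
\]
The matrix $u$ is unitary by (D4). We have $\Delta(u_{ij})=\sum_kv_{ik}h\otimes v_{kj}h$, $\varepsilon(u_{ij})=\delta_{ij}$ and $S(u_{ij})=h^{-1}v_{ji}^*=u_{ji}^*$, so \eqref{eq:axioms} holds. It remains to see that four elements generate $A$. We have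
\begin{equation}\label{eq:uu}
u_{ij}u_{kl}^*=d_{ij}d_{kl}^*,\qquad u_{ij}^*u_{kl}=h^{-1}d_{ij}^*d_{kl}h ,
\end{equation}
and by (D5) these elements span $D$ and $h^{-1}Dh$. So the $*$-algebra generated by the $u_{ij}$ contains $F$ and $h^{-1}Fh$, hence $\mathfrak A_5$ by Lemma~\ref{lem:A5}(b), hence $u_{ij}h^{-1}=sd_{ij}$, hence $sD\ni s$.

For $N\ge2$, the block matrix $u^{(N)}=u+1_{N-2}$ is therefore the fundamental corepresentation of a quantum group $G\subset U_N^+$ with $C(G)=A$.

\begin{proof}[Proof of Theorem~\ref{thm:range} for $N\ge2$]
\emph{Growth.} By (D5) the $u_{ij}$ span $sDh$, so $\mathcal C_1=\mathrm{span}\,E$ with $E=\{1\}\cup sFh\cup h^{-1}Fs$, and $b_k=|E^k|$ by Lemma~\ref{lem:dimension}. For $x=(x_1,\dots,x_k)\in F^k$ let $\gamma_x=(sx_1h)(sx_2h)\cdots(sx_kh)\in E^k$. We claim that these $4^k$ elements are distinct. Let $x\ne y$ first differ at the index $r$. In $\gamma_y^{-1}\gamma_x$ the first $r-1$ factors cancel, and $(sy_ih)^{-1}=h^{-1}y_is$, so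
\[
\gamma_y^{-1}\gamma_x=(h^{-1}y_k)\,s\cdots s\,(h^{-1}y_{r+1})\,s\,\big(h^{-1}y_rx_rh\big)\,s\,(x_{r+1}h)\,s\cdots s\,(x_kh).
\]
The letters $h^{-1}y_i$ and $x_ih$ lie in $\mathfrak A_5\setminus F$ because $h\notin F$. The middle letter is a nontrivial element of $h^{-1}Fh$, so it lies in $\mathfrak A_5\setminus F$ because $F\cap h^{-1}Fh=\{1\}$. The letter $s$ lies in $(F\times\langle s\rangle)\setminus F$. This is an alternating word, so $\gamma_x\ne\gamma_y$, and $b_k\ge4^k$.

The $4^k$ entries of $u^{\otimes k}$ span the span of the $\gamma_x$, which has dimension $4^k$, so they are linearly independent. A scalar matrix commuting with $u^{\otimes k}$ must then commute with every matrix unit of $M_{2^k}(\mathbb C)$, so $u^{\otimes k}$ is irreducible.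

\emph{Tori.} Fix $Q\in U_N$ and $\pi:A\to A_Q$. We first show that $\pi$ is not injective on $F$. The argument used for $\mathrm Q_8$ relied on points, and we replace it by a count: $\pi(u)$ involves at most two group elements, and this is too few to carry four distinct images of $F$. By Lemma~\ref{lem:quotient}(d), the entries of $\pi(u)$ lie in the span of the $g_i$, so
\[
\pi(u)=\sum_{t\in\Theta}P_t\otimes t\in M_2(\mathbb C)\otimes A_Q,\qquad \Theta\subset\Gamma_Q\text{ finite},\quad P_t\ne0 .
\]
Applying $\Delta_Q$ to the entries gives $\sum_tP_t\otimes t\otimes t=\sum_{t,t'}P_tP_{t'}\otimes t\otimes t'$, and Lemma~\ref{lem:grouplike} gives $P_tP_{t'}=\delta_{t,t'}P_t$. Nonzero mutually orthogonal idempotents have independent nonzero ranges, so $|\Theta|\le2$. By \eqref{eq:uu} and (D5),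
\[
\pi(D)=\mathrm{span}\{\pi(u_{ij})\pi(u_{kl})^*\}\subset\mathrm{span}(\Theta\Theta^{-1}),
\]
and $\Theta\Theta^{-1}\subset\Gamma_Q$ has at most three elements, namely $1$, $t_1t_2^{-1}$ and $t_2t_1^{-1}$ if $\Theta=\{t_1,t_2\}$. Each $\pi(x)$, $x\in F$, is group-like, so it belongs to $\Theta\Theta^{-1}$ by Lemma~\ref{lem:grouplike}. Since $|F|=4$, the homomorphism $\pi|_F$ is not injective.

Now simplicity enters: $\pi|_{\mathfrak A_5}$ has a nontrivial kernel, so $\pi(\mathfrak A_5)=\{1\}$. Then $\pi=\varepsilon(\cdot)1$ on $D$, and (D2) gives $\pi(u_{ij})=\delta_{ij}\pi(s)$ and $\Delta_Q(\pi(s))=\pi(s)\otimes\pi(s)$. Each $g_i$ is an entry of $Q\pi(u^{(N)})Q^*$, hence a group-like element of $\mathrm{span}\{1,\pi(s)\}$, hence equal to $1$ or $\pi(s)$ by Lemma~\ref{lem:grouplike}. As $\pi(s)^2=1$, we get $|\Gamma_Q|\le2$. Finite groups have polynomial growth and $4^k$ is not polynomially bounded, so (T) fails.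

If $N=2$, then $Q\pi(u)Q^*=\pi(s)1_2$ and $g_1=g_2=\pi(s)$. The character of $A$ given by $\mathfrak A_5\mapsto1$, $s\mapsto-1$ sends $u$ to $-1_2$, so it factors through $A_Q$ by Lemma~\ref{lem:quotient}(a). Hence $\pi(s)\ne1$ and $\Gamma_Q\cong\mathbb Z_2$.
\end{proof}

\section{Twisted group algebras with trivial tori}\label{sec:twist}

The torus that survives in Section~\ref{sec:U2} is the center $\{\pm1\}$ of $\mathrm Q_8$, and it comes from the auxiliary generator $s$ whose only role was to absorb $\Omega$. To dispense with $s$ we use $d$ twice. An element $d_{ik}hd_{jl}$, with $h$ in a group $\Lambda\supset F$, needs one factor $\Omega$ on the left of $h\otimes h$ and one on the right, and both are supplied by conjugating the coproduct of $C^*(\Lambda)$ by $\Omega$.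

\begin{proof}[Proof of Theorem~\ref{thm:twist}]
\emph{Construction.} Let $A=C^*(\Lambda)\supset D$, with its group algebra maps $\Delta,\varepsilon,S$, and put
\[
\Delta_\Omega(z)=\Omega\,\Delta(z)\,\Omega,\qquad S_\Omega(z)=U\,S(z)\,U .
\]
Since $\Omega$ and $U$ are self-adjoint unitaries, these are morphisms $A\to A\otimes A$ and $A\to A^{\mathrm{op}}$. For $h\in\Lambda$ define $w^h\in M_4(A)$, with rows and columns indexed by pairs, by
\[
w^h_{(i,j),(k,l)}=d_{ik}\,h\,d_{jl}.
\]
The matrix $w^h$ is the product of the matrix with entries $d_{ik}\delta_{jl}$, the matrix $h1_4$, and the matrix with entries $\delta_{ik}d_{jl}$; all three are unitary by (D4). As $D\otimes D$ is commutative, (D1) can be used on either side: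
\[
\Delta_\Omega(d_{ik}hd_{jl})=\Omega\Delta(d_{ik})\,(h\otimes h)\,\Delta(d_{jl})\Omega=\sum_{m,n}d_{im}hd_{jn}\otimes d_{mk}hd_{nl}
=\sum_{m,n}w^h_{(i,j),(m,n)}\otimes w^h_{(m,n),(k,l)} .
\]
By (D2), $\varepsilon(d_{ik}hd_{jl})=\delta_{ik}\delta_{jl}$. By $S|_D=\mathrm{id}$ and (D3),
\[
S_\Omega(d_{ik}hd_{jl})=Ud_{jl}\,h^{-1}d_{ik}U=d_{lj}^*h^{-1}d_{ki}^*=(d_{ki}hd_{lj})^*=\big(w^h_{(k,l),(i,j)}\big)^* .
\]
Let $u$ be the direct sum of the $w^h$, $h\in Y$; it has size $N=4|Y|$ and satisfies \eqref{eq:axioms} for $\Delta_\Omega,\varepsilon,S_\Omega$. By (D5) the entries of $w^h$ span $DhD=\mathrm{span}(FhF)$. The set $FhF$ contains $h$ and $xh$, and $x=(xh)h^{-1}$ for $x\in F$. As $Y$ is nonempty and $F\cup Y$ generates $\Lambda$, the symmetric set $E$ generates $\Lambda$, and the $*$-algebra generated by the entries of $u$ is $\mathbb C[\Lambda]$. This defines $G\subset U_N^+$ with $C(G)=A$.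

\emph{Growth.} We have $\mathcal C_1=\mathrm{span}\,E$, so $b_k=|E^k|$ by Lemma~\ref{lem:dimension}. Since $E$ is symmetric and contains $1$, $E^k$ is the ball of radius $k$ in $\Lambda$ for the generating set $E$.

\emph{Tori.} Fix $Q$ and $\pi:A\to A_Q$. Again the point is that $\pi|_F$ is not injective. The count of Section~\ref{sec:U2} is useless for large blocks, and we use instead the one property that separates a group dual from $G$: its coproduct is invariant under the flip. By Lemma~\ref{lem:quotient}, $\pi(\mathbb C[\Lambda])=\mathrm{span}\,\Gamma_Q$ is spanned by group-likes, so $\Delta_Q(y)$ is flip-invariant for every $y$ in it. Let $h\in\Lambda$, $y=\pi(h)$, and let a prime denote the image under $\pi\otimes\pi$. From $\Delta_Q(y)=\Omega'(y\otimes y)\Omega'$ we get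
\[
\Omega'(y\otimes y)\Omega'=\Omega_{21}'(y\otimes y)\Omega_{21}' .
\]
Multiply on the left and on the right by $\Omega'_{21}$. Since $\Omega_{21}^2=1$ and $\Omega_{21}\Omega=\Omega\Omega_{21}=R$, this gives $R'(y\otimes y)R'=y\otimes y$, and since $R'^2=1$, it gives $(y\otimes y)R'(y\otimes y)^*=R'$. By (D6) this reads
\begin{equation}\label{eq:R}
\sum_qy\pi(x_q)y^*\otimes y\pi(e_q)y^*=\sum_q\pi(x_q)\otimes\pi(e_q),
\end{equation}
an identity in the algebraic tensor product.

Suppose that $\pi|_F$ is injective. For $x\in F$ we have $\Delta_\Omega(x)=x\otimes x$ by commutativity of $D\otimes D$, so the $\pi(x)$ are four distinct group-likes. By Lemma~\ref{lem:grouplike} they are independent, so $\pi|_D$ is injective. Hence the $\pi(e_q)$ are independent, and so are the $y\pi(e_q)y^*$. Fix $r\in\widehat F$, choose a linear functional $f$ on $A_Q$ with $f(y\pi(e_q)y^*)=\delta_{q,r}$, and apply it to the second leg of \eqref{eq:R}: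
\[
\pi(hx_rh^{-1})=\sum_qf(\pi(e_q))\,\pi(x_q)\in\pi(D).
\]
Here it matters that $q\mapsto x_q$ is onto $F$, which reflects that no nontrivial $T_q$ commutes with all $T_p$. Thus $\pi$ maps every conjugate of every element of $F$ into the commutative algebra $\pi(D)$. These conjugates are their own inverses and generate $\Lambda$ by (H), so $\pi(\Lambda)\subset\pi(D)$ is an abelian group. By (H) again, it is normally generated, hence generated, by the image of a single involution $x\in F$, so $|\pi(\Lambda)|\le2$. This contradicts the injectivity of $\pi|_F$.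

So the kernel of $\pi|_\Lambda$ contains some $x\in F\setminus\{1\}$, and $\pi(\Lambda)=\{1\}$ by (H). Therefore $A_Q=\mathbb C1$. A group-like scalar $\lambda$ satisfies $\lambda=\lambda^2\neq0$, so every $g_i$ is $1$ and $\Gamma_Q=\{1\}$.
\end{proof}

\begin{example}
Take $\Lambda=\mathfrak A_5$, $F$ as in Lemma~\ref{lem:A5}, and $Y=\{h\}$ with $h$ a $5$-cycle. Then $\langle F,h\rangle=\mathfrak A_5$ by Lemma~\ref{lem:A5}(a), and (H) holds by simplicity. We obtain $G\subset U_4^+$ with $\dim C(G)=60$ and all tori trivial. Statement (T) is not violated, since $b_k\le60$, but the tori retain no information about $G$.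
\end{example}

\begin{remark}\label{rem:H}
The construction of $G$ and the formula $b_k=|E^k|$ do not use (H); the triviality of the tori does, in two ways. First, let $M$ be the normal closure of $F$. The morphism $C^*(\Lambda)\to C^*(\Lambda/M)$ sends $d_{ij}$ to $\delta_{ij}$ and $w^h$ to $(hM)1_4$, so it factors through $A_1$, and $\Gamma_1$ maps onto $\Lambda/M$. Hence $M=\Lambda$ is necessary. Second, it is not sufficient. If $F$ is central, for instance if $\Lambda=F$, then $\Delta_\Omega=\Delta$ and $w^h=\sum_p(T_p\otimes T_p)\otimes e_ph$. As $\sigma^2=1$, the map $p\mapsto T_p\otimes T_p$ is a representation of $\widehat F$, with character $(\mathrm{tr}\,T_p)^2=4\delta_{p,p_0}$, so it is the regular representation. Thus some $Q_0\in U_4$ satisfies $Q_0(T_p\otimes T_p)Q_0^*=\mathrm{diag}(p(x))_{x\in F}$, and $Q_0w^hQ_0^*=\mathrm{diag}(xh)_{x\in F}$. For $Q$ block diagonal with blocks $Q_0$ we get $\Gamma_Q=\langle FY\rangle=\Lambda$.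
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:U8}]
By Lemma~\ref{lem:A5}(a), $\langle F,h_i\rangle$ is the $i$-th copy of $\mathfrak A_5$, so $F\cup Y$ generates $\Lambda$. An element $x\in F\setminus\{1\}$ lies in both copies, and by simplicity its normal closure contains both; this is (H). Theorem~\ref{thm:twist} gives $G\subset U_8^+$ with trivial tori and $b_k=|E^k|$.

Consider the $2^m$ products $\gamma_\alpha=\alpha_1h_2\alpha_2h_2\cdots\alpha_mh_2\in E^{2m}$ with $\alpha_i\in\{h_1,h_1^{-1}\}$. If $\alpha\ne\beta$ first differ at the index $r$, then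
\[
\gamma_\beta^{-1}\gamma_\alpha=h_2^{-1}\beta_m^{-1}h_2^{-1}\cdots\beta_{r+1}^{-1}h_2^{-1}\,(\beta_r^{-1}\alpha_r)\,h_2\,\alpha_{r+1}h_2\cdots\alpha_mh_2,
\qquad \beta_r^{-1}\alpha_r=h_1^{\pm2}.
\]
All letters $h_1^{\pm1},h_1^{\pm2},h_2^{\pm1}$ have order $5$, so they lie outside $F$, and the word is alternating. Hence the $\gamma_\alpha$ are distinct and $b_{2m}\ge2^m$.
\end{proof}

\section{A coamenable counterexample}\label{sec:coamenable}

For discrete groups, amenability is a weaker smallness condition than polynomial growth. The examples so far owe their growth to free amalgamated products, so one may hope to restore (T) by assuming the quantum analogue of amenability. We recall it. A compact matrix quantum group has a unique \emph{Haar state}, the state $\tau$ on $C(G)$ with $(\tau\otimes\mathrm{id})\Delta(z)=(\mathrm{id}\otimes\tau)\Delta(z)=\tau(z)1$ for all $z$. The \emph{reduced algebra} is the image of $C(G)$ in the GNS representation of $\tau$, and $G$ is \emph{coamenable} if the counit is bounded on the reduced algebra, that is, if it factors through it. For $G=\widehat\Gamma$ the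 Haar state is the canonical trace $\tau(g)=\delta_{g,1}$ and the reduced algebra is $C^*_r(\Gamma)$; if $\Gamma$ is amenable, the map $C^*(\Gamma)\to C_r^*(\Gamma)$ is an isomorphism. The twist by $\Omega$ changes none of this.

\begin{lemma}\label{lem:haar}
For $G$ as constructed in the proof of Theorem~\ref{thm:twist}, the Haar state is the canonical trace $\tau$ of $C^*(\Lambda)$. If $\Lambda$ is amenable, then $G$ is coamenable.
\end{lemma}

\begin{proof}
By linearity and continuity it suffices to check invariance on $h\in\Lambda$. If $h\in F$, then $\Delta_\Omega(h)=h\otimes h$ and both slices equal $\tau(h)h=\tau(h)1$. If $h\notin F$, then $\Delta_\Omega(h)=\Omega(h\otimes h)\Omega$ lies in $\mathrm{span}(FhF)\otimes\mathrm{span}(FhF)$, and $1\notin FhF$, so both slices vanish, as does $\tau(h)$. Hence the reduced algebra of $G$ is $C_r^*(\Lambda)$. If $\Lambda$ is amenable it equals $C^*(\Lambda)=C(G)$, on which $\varepsilon$ is defined.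
\end{proof}

We thus need a finitely generated amenable group that satisfies (H) and does not have polynomial growth. An infinite, finitely generated, simple, amenable group containing $\mathbb Z_2^2$ will do, and such groups come from symbolic dynamics. A \emph{subshift} is a closed subset $X$ of $\mathcal A^{\mathbb Z}$, with $\mathcal A$ a finite alphabet, invariant under the shift $\varphi$; it is \emph{minimal} if it has no nonempty proper closed invariant subset. Its \emph{topological full group} consists of the homeomorphisms of $X$ of the form $\xi\mapsto\varphi^{n(\xi)}(\xi)$ with $n:X\to\mathbb Z$ continuous.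

\begin{proof}[Proof of Corollary~\ref{cor:coamenable}]
Let $\Lambda$ be the commutator subgroup of the topological full group of an infinite minimal subshift $(X,\varphi)$. It is infinite, simple and finitely generated \cite{Matui}, and amenable \cite{JM}.

\emph{A Klein four-subgroup.} A periodic orbit would be a finite closed invariant set, hence all of $X$; so $\varphi$ has no periodic point. For $\xi\in X$ the points $\xi,\varphi\xi,\varphi^2\xi,\varphi^3\xi$ are distinct, and since clopen sets form a basis of the topology, $\xi$ has a clopen neighborhood $V$ with $V,\varphi V,\varphi^2V,\varphi^3V$ pairwise disjoint. For a permutation $\kappa$ of $\{0,1,2,3\}$, let $\hat\kappa$ be $\varphi^{\kappa(i)-i}$ on $\varphi^iV$ and the identity elsewhere. On $\varphi^iV$ the composition $\hat\kappa\hat\mu$ is $\varphi^{\kappa\mu(i)-\mu(i)}\varphi^{\mu(i)-i}=\varphi^{\kappa\mu(i)-i}$, so $\kappa\mapsto\hat\kappa$ is a homomorphism from $\mathfrak S_4$ to the full group, and it is injective because $\hat\kappa(\varphi^iV)=\varphi^{\kappa(i)}V$. Hence $\Lambda$ contains $[\mathfrak S_4,\mathfrak S_4]=\mathfrak A_4$,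 which contains a Klein four-group $F$. Hypothesis (H) holds by simplicity. Theorem~\ref{thm:twist}, applied with a finite generating set $Y$, gives $G$ with trivial tori, and $G$ is coamenable by Lemma~\ref{lem:haar}.

\emph{Growth.} Gromov's theorem states that a finitely generated group of polynomial growth has a nilpotent subgroup of finite index. Suppose $\Lambda_0\subset\Lambda$ were such a subgroup. The kernel of the action of $\Lambda$ on $\Lambda/\Lambda_0$ is a normal subgroup of finite index contained in $\Lambda_0$. It is nontrivial because $\Lambda$ is infinite, so it is $\Lambda$, and $\Lambda$ is nilpotent. Then the center of $\Lambda$ is nontrivial, so it is $\Lambda$ by simplicity; but $\Lambda\supset\mathfrak A_4$ is not abelian. Thus $\Lambda$ does not have polynomial growth, and by Theorem~\ref{thm:twist} neither does $\widehat G$.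
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP} Teodor Banica, Issan Patri, \emph{Maximal torus theory for compact quantum groups}, arXiv:1603.06272 (2016).

\bibitem{JM} Juschenko, Monod, Ann. of Math. 178 (2013).

\bibitem{Matui} Matui, Internat. J. Math. 17 (2006).

\end{thebibliography}
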